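# A simple derivation of $K[x_1,\dots,x_n]$ whose image is a Mathieu–Zhao space

Throughout, $K$ is a field of characteristic zero. A *form* is a homogeneous polynomial in $x,y$; the *top form* of a nonzero $f\in K[x,y]$ is its homogeneous component of highest degree. For a derivation $D$ we write $\operatorname{Im}D$ for its image.

## The derivation $D=v+hE$

Everything in this talk turns on one explicit vector field in the plane. Put
$$h=x^2-y^2,\qquad v=2\partial_x-\partial_y,\qquad E=2x(x-2y)\,\partial_x+y(2x-y)\,\partial_y,\qquad D=v+hE.$$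
In coordinates,
$$Dx=2+2x(x-2y)(x^2-y^2),\qquad Dy=-1+y(2x-y)(x^2-y^2).$$

The two pieces act on forms in opposite directions. The field $v$ has constant coefficients and lowers degree by $1$. The field $E$ has quadratic coefficients and raises degree by $1$, so $hE$ raises degree by $3$. On monomials $E$ is almost diagonal:
$$E(x^iy^j)=x^iy^j\bigl(2i(x-2y)+j(2x-y)\bigr)=2(i+j)\,x^{i+1}y^j-(4i+j)\,x^iy^{j+1}. \tag{1}$$
Finally, $v$, $E$ and $h$ are tied together by the linear form $x+2y$:
$$v(x+2y)=2-2=0,\qquad E(x+2y)=2x(x-2y)+2y(2x-y)=2x^2-2y^2=2h,$$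
so that
$$D(x+2y)=2h^2. \tag{2}$$

What is $D$ for? It is a counterexample. We shall show that $D$ is a simple derivation and that, nevertheless, its image contains only finitely many prime powers $a^p$ of any given nonzero polynomial $a$. Let us recall what question this answers.

## Simple derivations, Mathieu–Zhao spaces, and the statement to be refuted

**Definition (derivation, stable ideal, simple derivation).** A $K$-derivation of a commutative $K$-algebra $R$ is a $K$-linear map $D:R\to R$ with $D(ab)=D(a)b+aD(b)$ for all $a,b$ and $D(c)=0$ for all $c\in K$. An ideal $I$ is $D$-stable if $D(I)\subseteq I$. The derivation $D$ is simple if $R$ has no $D$-stable ideals other than $0$ and $R$.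

On $K[x]$ the derivation $\partial_x$ is simple: if $I\ne0$ is stable and $f\in I$ is nonzero of least degree, then $f'\in I$ has smaller degree, so $f'=0$ and $f$ is a nonzero constant. On $K[x,y]$ the derivation $\partial_x+\partial_y$ is not simple, since it kills $x-y$ and so the ideal $(x-y)$ is stable. In general a principal ideal $(F)$ is $D$-stable exactly when $F\mid DF$.

**Definition (Mathieu–Zhao space).** A $K$-subspace $M$ of a polynomial ring $R$ is a Mathieu–Zhao space if for any $a,b\in R$ with $a^m\in M$ for all $m\ge1$, we have $ba^m\in M$ for all sufficiently large $m$.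

Ideals are Mathieu–Zhao spaces. The line $K\cdot1\subset K[x]$ is not: all powers of $a=1$ lie in it, but $x\cdot1^m=x$ never does. The line $K\cdot x\subset K[x]$ is one, although it is not an ideal: if $a$ and $a^2$ both lie in $Kx$, then $a=cx$ and $c^2x^2\in Kx$, so $c=0$ and $a=0$, and for $a=0$ the condition is trivial. Keep this last example in mind. A subspace that contains all powers of no nonzero element is a Mathieu–Zhao space for a trivial reason, and so is each of its subspaces.

The problem, from Dan Yan, "The images of some simple derivations", arXiv:2203.05783 (2022), is to prove or disprove the following statement: *if $D$ is a simple derivation of $K[x_1,\dots,x_n]$ and $n\ge2$, then $\operatorname{Im}D$ is not a Mathieu–Zhao space.* The statement is false over every $K$ of characteristic $0$ and for every $n\ge2$.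

**Theorem A.** The derivation $D$ above is a simple derivation of $K[x,y]$. For every nonzero $a\in K[x,y]$ we have $a^p\notin\operatorname{Im}D$ for all but finitely many primes $p$. Hence $\operatorname{Im}D$ is a Mathieu–Zhao space.

For $k\ge0$ let $D_k$ be the derivation of $R_k=K[x,y,z_1,\dots,z_k]$ that extends $D$ and has
$$D_k(z_j)=(x+j)z_j+1\qquad(1\le j\le k),$$
so that $D_0=D$.

**Theorem B.** For every $k\ge0$, $D_k$ is a simple derivation of the polynomial ring $R_k$ in $n=k+2$ variables. For every $0\ne a\in R_k$ we have $a^p\notin\operatorname{Im}D_k$ for all but finitely many primes $p$. Hence $\operatorname{Im}D_k$, and in fact every $K$-subspace of $\operatorname{Im}D_k$, is a Mathieu–Zhao space.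

All coefficients of $D_k$ are integers. The last sentence of each theorem follows from the one before it: if $M\subseteq\operatorname{Im}D_k$ and $a^m\in M$ for all $m\ge1$ (or just for all large $m$), then $a^p\in\operatorname{Im}D_k$ for infinitely many primes $p$, so $a=0$, and $ba^m=0\in M$ for all $b$ and all $m\ge1$. So two things have to be proved: the statement on prime powers, and simplicity.

## One variable, and derivations with $1$ in the image

For $n=1$ a derivation of $K[x]$ is $D=f\partial_x$. The ideal $(f)$ is stable because $\operatorname{Im}D\subseteq(f)$. If $f=0$, every ideal is stable. So $D$ is simple only if $f$ is a nonzero constant, and then $\operatorname{Im}D=K[x]$, which is a Mathieu–Zhao space. This is why one asks for $n\ge2$.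

For $n\ge2$ the easiest simple derivations to write down have $1$ in their image, and there the question has a short answer.

**Proposition 1.** Let $D$ be any derivation of $K[x_1,\dots,x_n]$ with $1\in\operatorname{Im}D$. Then $\operatorname{Im}D$ is a Mathieu–Zhao space if and only if $D$ is surjective.

*Proof.* Suppose $\operatorname{Im}D$ is a Mathieu–Zhao space. All powers of $a=1$ lie in $\operatorname{Im}D$, so for every $b$ we get $b=b\cdot1^m\in\operatorname{Im}D$. Conversely, the whole ring is a Mathieu–Zhao space. $\square$

So for a simple $D$ with $1\in\operatorname{Im}D$, the statement of the problem holds exactly when $D$ is not surjective. Here is a case done by hand. Let $d=\partial_x+(xy+1)\partial_y$ on $K[x,y]$. It is simple by Lemma 8 below (applied to $\partial_x$ on $K[x]$), because $f'=xf+1$ has no solution $f\in K[x]$: $f=0$ fails, and for $f\ne0$ the right side has degree $\deg f+1$. Also $1=d(x)$. Is $y$ in the image? Let $d(f)=y$ with $f=\sum_{i\le\rho}f_i(x)y^i$ and $f_\rho\neq0$. The coefficient of $y^\rho$ in $d(f)$ is $f_\rho'+\rho xf_\rho$.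 If $\rho\ge2$ it must be $0$, which is impossible for degree reasons; if $\rho=1$ it must be $1$, impossible since its degree is $\deg f_1+1$; if $\rho=0$ then $d(f)=f_0'\in K[x]$. So $y\notin\operatorname{Im}d$, and $\operatorname{Im}d$ is not a Mathieu–Zhao space, as the statement predicts.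

The lesson is that a counterexample which is not surjective must keep $1$, hence all constants, out of the image. A natural way to do this is to let the highest-degree part of the derivation be injective on nonconstant forms and raise degree: then $Df$ has positive degree whenever $f$ is nonconstant, and $Df=0$ when $f$ is constant. This is the role of $E$.

**Lemma 2.** (i) $E$ is injective on forms of degree $e\ge1$. (ii) Let $q\in K[x,y]$ with $\deg q\le2$ ($q=0$ allowed), and let $f\in K[x,y]$ be nonconstant with top form $\bar f$. Then $(D+q)f$ has degree $\deg f+3\ge4$ and top form $hE(\bar f)$.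

*Proof.* (i) Let $f\ne0$ be a form of degree $e$, and let $x^iy^{e-i}$ be its monomial of lowest $x$-exponent, with coefficient $c$. By (1), the monomial $x^iy^{e-i+1}$ in $E(f)$ can come only from $x^iy^{e-i}$ and from $x^{i-1}y^{e-i+1}$, and the latter does not occur in $f$. So its coefficient is $-(4i+e-i)c=-(e+3i)c\ne0$.

(ii) By (i), $hE(\bar f)\neq0$, and its degree is $\deg f+3$. The other contributions to $(D+q)f$ are $hE(f-\bar f)$, $v(f)$ and $qf$, all of degree at most $\deg f+2$. $\square$

The freedom of adding $q$ is not needed for Theorem A. It costs nothing now and it carries the step from $2$ to $n$ variables.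

## The functional that kills $E(\text{forms})$, and why $v+E$ is not enough

On forms of degree $e\ge 1$, $E$ maps a space of dimension $e+1$ injectively into the forms of degree $g=e+1$, a space of dimension $g+1=e+2$. So its image is a hyperplane. We can write the equation of this hyperplane.

**Lemma 3.** For $g\ge2$ and $e=g-1$ define integers
$$\lambda_i=(2e)^{g-i}\prod_{k=0}^{i-1}(e+3k),\qquad 0\le i\le g.$$
If $\sum_ic_ix^iy^{g-i}$ lies in $E(\text{forms of degree }e)$, then $\sum_ic_i\lambda_i=0$.

*Proof.* It suffices to check the images of monomials. For $i+j=e$, (1) reads $E(x^iy^j)=2e\,x^{i+1}y^j-(e+3i)\,x^iy^{j+1}$, so the claim is $2e\lambda_{i+1}=(e+3i)\lambda_i$. Both sides equal $(2e)^{g-i}\prod_{k=0}^{i}(e+3k)$. $\square$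

For $g=2$ we get $(\lambda_0,\lambda_1,\lambda_2)=(4,2,4)$. For a linear form $A=\alpha x+\beta y$ the value on $A^2$ is $4\alpha^2+4\alpha\beta+4\beta^2$. If $K$ contains a primitive cube root of unity $\omega$, this vanishes for $A=\omega x+y$, and indeed
$$E\bigl(\tfrac{\omega^2}{2}x-y\bigr)=\omega^2x^2-(2\omega^2+2)xy+y^2=\omega^2x^2+2\omega xy+y^2=A^2 .$$
So a single power of a nonzero form may well lie in the image of $E$. We must use many powers, and prime powers are the right ones, because modulo $p$ a $p$-th power has very few monomials.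

**A first attempt: $D'=v+E$.** The simplest candidate is $D'=v+E$, without the factor $h$. Its image behaves very well. Let us check this for polynomials with integer coefficients, over a $K$ of characteristic $0$. Let $a\in\mathbb Z[x,y]$ be nonzero. If $a$ is constant, then $a^p\ne D'f$ for all $p$, since $D'f$ is $0$ for constant $f$ and otherwise has degree $\deg f+1\ge2$ by Lemma 2(i). Let $a$ have top form $A=\sum_{i\ge s}\beta_ix^iy^{\delta-i}$ with $\delta\ge1$ and $\beta_s\ne0$, and let $p>3$ be a prime with $p\nmid\beta_s$. If $a^p=D'f$, then comparison of top forms gives $A^p=E(\bar f)$ with $\deg\bar f=e=\delta p-1$. Put $g=\delta p$ and $A^p=\sum c_ix^iy^{g-i}$; here $c_i=0$ for $i<sp$. Lemma 3 gives $\sum_{i\ge sp}c_i\lambda_i=0$. Every $\lambda_i$ with $i\ge sp$ contains the positive factor $\prod_{k<sp}(e+3k)$; cancel it: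
$$\sum_{l\ge0}c_{sp+l}\,(2e)^{g-sp-l}\prod_{r=0}^{l-1}\bigl(e+3(sp+r)\bigr)=0 .$$
Now reduce modulo $p$. We have $2e\equiv-2$ and $e+3(sp+r)\equiv3r-1$. By the Frobenius identity, $c_{sp+l}\equiv0$ unless $p\mid l$. For $l\ge p$ the product runs over a full residue system of $r$, so one factor is $\equiv0$. Only $l=0$ survives, and it gives $c_{sp}(-2)^{g-sp}=\beta_s^p(-2)^{g-sp}\equiv0$, which is false. So $a^p\notin\operatorname{Im}D'$ for all but finitely many $p$.

The attempt breaks down at simplicity. At the point $(1,1)$ we have $D'x=2+2\cdot1\cdot(1-2)=0$ and $D'y=-1+1\cdot(2-1)=0$. The vector field has a zero, so every element of the maximal ideal $(x-1,y-1)$ is mapped into that ideal, and $D'$ is not simple.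

**The repair.** Since $v(x+2y)=0$ and $E(x+2y)=2h$, we have $D'(x+2y)=2h$, so every zero of $D'$ lies on the two lines $h=0$. Multiply $E$ by exactly this $h$. By (2) every zero of $D=v+hE$ still lies on $h=0$; but on $h=0$ the field $D$ equals $v$, which never vanishes. So $D$ has no zeros.

The price is paid in the power argument. Now we must exclude $A^p=hE(f)$, so $A=hB$ and $h^{p-1}B^p=E(f)$; the factor $h^{p-1}$ is not a $p$-th power and has many monomials modulo $p$. What saves the argument is that $hE$ raises degree by $3$, so $\deg f=e\equiv-3\pmod p$, and the numbers $e+3k$ in $\lambda_i$ have step $3$. Hence after the cancellation the factors become $3(r-1)$, and a zero factor appears already at $r=1$: only two coefficients are seen. Here is the smallest instance, $A=h$ and $p=5$, to be done by hand. If $h^5=hE(f)$, then $h^4=E(f)$ with $e=7$, $g=8$, and Lemma 3 gives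
$$\sum_{l\ge0}c_l\,14^{8-l}\prod_{r=0}^{l-1}(7+3r)=0,\qquad c_0=1,\ c_1=0 .$$
All terms with $l\ge2$ contain the factor $7\cdot10$ and vanish modulo $5$; the left side is $\equiv14^8\equiv1\pmod5$. So $h^5\notin hE(\text{forms of degree }7)$.

## $p$-th powers of forms are not in $hE(\text{forms})$

**Lemma 4.** Let $A\in K[x,y]$ be a nonzero form of degree $\delta\ge1$. For all but finitely many primes $p$, $A^p\notin h\cdot E(\text{forms of degree }\delta p-3)$.

*Proof.* Only primes $p>3$ are considered, so $\delta p-3\ge2$.

**Step 1 (splitting off $h$).** This step reduces to the case $h\mid A$. We have $h=(x-y)(x+y)$ with two non-associate prime factors. If $A^p\in hK[x,y]$, both divide $A^p$, hence $A$, and so $h\mid A$. If $h\nmid A$ there is nothing to prove. So let $A=hB$ with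
$$B=\sum_{i\ge s}\beta_ix^iy^{\delta-2-i},\qquad\beta_s\ne0 .$$

**Step 2 (a way to reduce modulo $p$).** The coefficients $\beta_i$ lie in an arbitrary $K$; this step produces, for almost all $p$, a substitute for "reduction modulo $p$" that does not kill $\beta_s$. Let $R=\mathbb Z[\beta_i\ (i\ge s),\ \beta_s^{-1}]\subset K$, and let $R_{\mathbb Q}\subset K$ be the subring generated by $R$ and $\mathbb Q$. It is a nonzero finitely generated $\mathbb Q$-algebra. By the Nullstellensatz, its quotient by a maximal ideal is a field $F$ of finite degree over $\mathbb Q$, that is, a number field. The image of $R$ in $F$ is generated by finitely many elements, so it lies in $\mathcal O_F[1/M]$ for some integer $M\ge1$. For each prime $p>3$ with $p\nmid M$ choose a prime $\mathfrak p$ of $\mathcal O_F$ above $p$. We get a ring homomorphism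
$$\chi:R\to\mathcal O_F[1/M]\to\Bbbk:=\mathcal O_F/\mathfrak p$$
into a field of characteristic $p$, and $\chi(\beta_s)\ne0$ because $\beta_s$ is a unit of $R$. We show that no such $p$ is exceptional.

**Step 3 (the linear relation).** This step turns membership into one relation with coefficients in $R$. Suppose $A^p=hE(f)$ with $f$ a form of degree $e:=\delta p-3$ over $K$. Then $h^{p-1}B^p=E(f)$. Put $g=e+1=\delta p-2$ and
$$h^{p-1}B^p=\sum_ic_ix^iy^{g-i},\qquad c_i\in R .$$
The lowest $x$-exponent in $B^p$ is $sp$, so $c_i=0$ for $i<sp$. Since $s\le\delta-2$, we have $sp+1\le(\delta-2)p+1\le\delta p-2=g$, so $c_{sp}$ and $c_{sp+1}$ both make sense. By Lemma 3, $\sum_{i\ge sp}c_i\lambda_i=0$. Each of these $\lambda_i$ contains the factor $\prod_{k<sp}(e+3k)$, a positive integer. As $R$ is a domain of characteristic $0$ we may cancel it: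
$$\sum_{l\ge0}c_{sp+l}\,(2e)^{g-sp-l}\prod_{r=0}^{l-1}\bigl(e+3(sp+r)\bigr)=0\quad\text{in }R. \tag{3}$$
The cancellation must be done before reducing: if $s\geq 1$, the factor is divisible by $p$ (take $k=1$).

**Step 4 (reduction).** Now we apply $\chi$ and see only two terms. Modulo $p$ we have $e\equiv-3$, $2e\equiv-6$ and $e+3(sp+r)\equiv3(r-1)$. The product in (3) is $1$ for $l=0$, is $-3$ for $l=1$, and is $0$ for $l\ge2$, since then $r=1$ occurs. So
$$\chi(c_{sp})(-6)^{g-sp}+\chi(c_{sp+1})(-6)^{g-sp-1}(-3)=0 .$$
As $p>3$, we may divide by $(-6)^{g-sp-1}(-3)\ne0$ and get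
$$2\chi(c_{sp})+\chi(c_{sp+1})=0. \tag{4}$$

**Step 5 (the two coefficients).** It remains to compute $\chi(c_{sp})$ and $\chi(c_{sp+1})$. In $\Bbbk[x,y]$ the image of $B^p$ is $\sum_i\chi(\beta_i)^px^{ip}y^{(\delta-2-i)p}$. Its monomials have $x$-exponents $sp$ and then at least $(s+1)p>sp+1$. The polynomial $h^{p-1}=(x^2-y^2)^{p-1}$ contains only even powers of $x$, and its $x$-free term is $(-y^2)^{p-1}=y^{2p-2}$ since $p$ is odd. Hence
$$\chi(c_{sp})=\chi(\beta_s)^p,\qquad\chi(c_{sp+1})=0 .$$
Then (4) says $2\chi(\beta_s)^p=0$, a contradiction. $\square$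

**Corollary 5.** Let $0\ne a\in K[x,y]$. For all but finitely many primes $p$ the following holds: there are no $q\in K[x,y]$ with $\deg q\le2$ and nonconstant $f\in K[x,y]$ with $a^p=(D+q)f$. In particular $a^p\notin\operatorname{Im}D$ for all but finitely many primes $p$.

*Proof.* If $a$ is constant, no $p$ is exceptional, since $(D+q)f$ has degree at least $4$ by Lemma 2(ii). Let $a$ have top form $A$ of degree $\delta\ge1$, and let $a^p=(D+q)f$. The top form of $a^p$ is $A^p$, of degree $\delta p$, so Lemma 2(ii) gives $A^p=hE(\bar f)$ with $\deg\bar f=\delta p-3$. By Lemma 4 this happens for only finitely many $p$. These $p$ depend on $A$ only, and not on $q$ or $f$. For the last assertion take $q=0$ and note that $D$ maps constants to $0\ne a^p$. $\square$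

This is the assertion of Theorem A on powers. It remains to show that $D$ is simple.

## Simplicity in the plane: no zeros and no invariant curves

First we may enlarge the field. Let $I$ be a proper nonzero $D$-stable ideal of $K[x,y]$. Choose a $K$-basis $(\epsilon_\alpha)$ of $\overline K$ that contains $1$. Then $\overline K[x,y]=\bigoplus K[x,y]\epsilon_\alpha$ and $I\overline K[x,y]=\bigoplus I\epsilon_\alpha$, so $I\overline K[x,y]$ is again proper and nonzero, and it is stable under the $\overline K$-linear extension of $D$. So it suffices to prove simplicity over $\overline K$. **In this section and the next, $K=\overline K$.**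

**Lemma 6.** Let $D$ be a derivation of $S=K[x,y]$ such that $Dx$ and $Dy$ generate the unit ideal, and such that there is no nonconstant $F\in S$ with $F\mid DF$. Then $D$ is simple.

*Proof.* Let $I\ne0$ be a $D$-stable ideal.

**Step 1 (removing the common factor).** We show that the elements of $I$ have gcd $1$. Let $F$ be their gcd and write $I=FJ$, where the ideal $J$ has gcd $1$. For $j\in J$ we have $D(Fj)=D(F)j+FD(j)\in I\subseteq(F)$, so $F\mid D(F)j$. This holds for all $j\in J$, and the gcd of the elements $D(F)j$ is $D(F)$. Hence $F\mid D(F)$. By hypothesis $F$ is constant, so $I=J$.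

**Step 2 (finite dimension).** Next, $\overline S=S/I$ is finite-dimensional over $K$. A height-one prime of the UFD $S$ is principal, generated by a prime element; an ideal with gcd $1$ lies in none of them, and $I\ne0$. So only maximal ideals contain $I$, and $\overline S$ is a finitely generated $K$-algebra of dimension at most $0$, hence finite-dimensional.

**Step 3 (the induced derivation).** Suppose $\overline S\ne0$; we derive a contradiction from the hypothesis on $Dx,Dy$. Let $d$ be the derivation of $\overline S$ induced by $D$, and let $\mathfrak n$ be the nilradical, a proper ideal. It is $d$-stable: let $\alpha^r=0$ and expand $d^r(\alpha^r)$ by the Leibniz rule. It is a sum of products $d^{m_1}(\alpha)\cdots d^{m_r}(\alpha)$ with $m_1+\dots+m_r=r$. Either all $m_i=1$, which contributes $r!\,(d\alpha)^r$ in total, or some $m_i=0$ and the product is a multiple of $\alpha$. So $r!\,(d\alpha)^r\in\alpha\overline S$, and $d\alpha$ is nilpotent.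

Hence $d$ induces a derivation of $\overline S/\mathfrak n$, a reduced finite-dimensional algebra over an algebraically closed field, so isomorphic to $K^q$. This algebra is spanned by idempotents. If $\varepsilon^2=\varepsilon$, then $d\varepsilon=2\varepsilon\,d\varepsilon$; multiplication by $\varepsilon$ gives $\varepsilon\,d\varepsilon=2\varepsilon\,d\varepsilon$, so $\varepsilon\,d\varepsilon=0$ and $d\varepsilon=0$. So the induced derivation is zero, which means $d(\overline S)\subseteq\mathfrak n$. In particular the images of $Dx$ and $Dy$ lie in the proper ideal $\mathfrak n$, and they cannot generate the unit ideal. This contradiction shows $I=S$. $\square$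

For our $D$ the first hypothesis is the repair of the last attempt, made explicit. Put $g=x(x-2y)$. Then $Dx=2+2gh$, and by (2)
$$(1-gh)\,Dx+g^2\,D(x+2y)=2(1-g^2h^2)+2g^2h^2=2 .$$
Since $D(x+2y)=Dx+2Dy$, this shows $(Dx,Dy)=(1)$. The second hypothesis takes more work.

## No polynomial $F$ with $F\mid DF$: descent from the top form

**Proposition 7.** There is no nonconstant $F\in K[x,y]$ with $F\mid DF$.

*Proof.* Suppose $F$ is such a polynomial.

**Step 1 (a symmetric $F$ with homogeneous cofactor).** The quotient $DF/F$ may have components of all degrees up to $3$; this step replaces $F$ by a polynomial $G$ for which it is a cubic form. The degrees by which $v$ and $hE$ shift, $-1$ and $3$, are congruent modulo $4$. For $\zeta^4=1$ put $(\sigma_\zeta f)(x,y)=f(\zeta x,\zeta y)$. If $f$ is a form of degree $m$, then $\sigma_\zeta(Df)=\zeta^{m-1}v(f)+\zeta^{m+3}hE(f)=\zeta^{m-1}Df$, while $D(\sigma_\zeta f)=\zeta^mDf$. Hence, for all $f$,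
$$D(\sigma_\zeta f)=\zeta\,\sigma_\zeta(Df) .$$
So $F\mid DF$ implies $\sigma_\zeta F\mid D(\sigma_\zeta F)$. By the product rule, $G=\prod_{\zeta^4=1}\sigma_\zeta F$ satisfies $DG=\Lambda G$ for some polynomial $\Lambda$, and $\deg\Lambda\le3$ because $D$ raises degree by at most $3$.

The maps $\sigma_\zeta$ permute the factors of $G$, so $G$ is invariant, and all its components have degree divisible by $4$. Let $N=\deg G=4\deg F>0$ and write
$$G=\sum_{t\ge0}G_{N-4t},\qquad G_n\text{ a form of degree }n,\quad G_N\ne0,\quad G_n=0\text{ for }n<0 .$$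
Moreover $\sigma_\zeta(\Lambda)G=\sigma_\zeta(DG)=\zeta^{-1}D(\sigma_\zeta G)=\zeta^{-1}\Lambda G$, so $\sigma_\zeta\Lambda=\zeta^{-1}\Lambda$ for all $\zeta$, and all components of $\Lambda$ have degree $\equiv3\pmod4$. Thus $\Lambda$ is a cubic form or $0$. Put
$$T:=hE-\Lambda .$$
The components of $DG=\Lambda G$ in degrees $N+3$ and $N+3-4t$ are
$$hE(G_N)=\Lambda G_N,\qquad T(G_{N-4t})=-v(G_{N-4(t-1)})\quad(t\ge1). \tag{5}$$

**Step 2 (the linear factors of $G_N$).** The first equation of (5) restricts $G_N$ to products of four lines. As $K=\overline K$, $G_N$ is a product of linear forms. Let $\varphi$ be one of them and write $G_N=\varphi^\mu\psi$ with $\varphi\nmid\psi$, $\mu\ge1$. Then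
$$\mu\varphi^{\mu-1}\psi\,hE(\varphi)+\varphi^\mu hE(\psi)=\Lambda\varphi^\mu\psi,$$
so $\varphi\mid hE(\varphi)$. Up to a scalar, $\varphi=y$ or $\varphi=x-cy$. In the second case, setting $x=cy$ in $E(x-cy)=2x(x-2y)-cy(2x-y)$ gives $(2c^2-4c-2c^2+c)y^2=-3cy^2$, so $\varphi\mid E(\varphi)$ iff $c=0$; and $\varphi\mid h$ iff $c=\pm1$. Put
$$u=x-y,\qquad w=x+y,\qquad h=uw .$$
Then $\varphi\in\{x,y,u,w\}$ up to scalars, and
$$G_N=\text{const}\cdot x^iy^ju^kw^l,\qquad N=i+j+k+l .$$
Dividing $hE(G_N)$ by $G_N$ we obtain
$$\Lambda=h\bigl(2i(x-2y)+j(2x-y)\bigr)+k\,wE(u)+l\,uE(w). \tag{6}$$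

The comparison of top forms can give no more than this. Each of $x,y,u,w$ divides its own image under $hE$, so *every* product $x^iy^ju^kw^l$ satisfies the first equation of (5) with $\Lambda$ as in (6). A contradiction has to come from the lower components, and so from $v$.

**Step 3 (residues of $\Lambda$).** We record $\Lambda$ modulo the four lines, to use it in the next step. We have $E(u)=2x^2-6xy+y^2$ and $E(w)=2x^2-2xy-y^2$.

Modulo $x$: $h\equiv-y^2$, so the first summand of (6) is $(4i+j)y^3$; further $wE(u)\equiv y\cdot y^2$ and $uE(w)\equiv(-y)(-y^2)$. The total is $(4i+j+k+l)y^3$. Modulo $y$: $h\equiv x^2$, the first summand is $(2i+2j)x^3$, and $wE(u)\equiv uE(w)\equiv2x^3$. Modulo $u$ or $w$ we have $h\equiv0$. Hence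
$$\Lambda\equiv(N+3i)y^3\ (\mathrm{mod}\ x),\quad\Lambda\equiv2Nx^3\ (\mathrm{mod}\ y),\quad\Lambda\equiv k\,wE(u)\ (\mathrm{mod}\ u),\quad\Lambda\equiv l\,uE(w)\ (\mathrm{mod}\ w). \tag{7}$$
Here $wE(u)\equiv2x\cdot(2-6+1)x^2=-6x^3\not\equiv0$ modulo $u$ (put $y=x$), and $uE(w)\equiv2x\cdot(2+2-1)x^2=6x^3\not\equiv0$ modulo $w$ (put $y=-x$).

**Step 4 (the order along each line drops by exactly one).** This is the heart of the proof. For a linear form $\varphi$, the $\varphi$-order of a nonzero polynomial is the largest $m$ such that $\varphi^m$ divides it.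

*Claim.* Let $\varphi\in\{x,y,u,w\}$ and let $\mu$ be the $\varphi$-order of $G_N$. For $0\le t\le\mu$ we have $G_{N-4t}\ne0$, and its $\varphi$-order is exactly $\mu-t$.

The idea: $v$ is transversal to all four lines and lowers the order by one, while $T$ turns out to preserve the order; so (5) forces the drop. For $t=0$ the claim is clear. Let $1\le t\le\mu$ and assume it for $t-1$. Write $G_{N-4(t-1)}=\varphi^m\gamma_0$ with $\varphi\nmid\gamma_0$ and $m=\mu-t+1\ge1$. Then
$$v(\varphi^m\gamma_0)=\varphi^{m-1}\bigl(m\,v(\varphi)\gamma_0+\varphi\,v(\gamma_0)\bigr),$$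
and $v(x)=2$, $v(y)=-1$, $v(u)=3$, $v(w)=1$ are nonzero constants. So $v(G_{N-4(t-1)})$ is nonzero of $\varphi$-order exactly $m-1=\mu-t$. By (5) the same holds for $T(G_{N-4t})$; in particular $G_{N-4t}\ne0$. Write $G_{N-4t}=\varphi^s\gamma$ with $\varphi\nmid\gamma$, and put $n=N-4t$, so that $\gamma$ is a form of degree $n-s$. Then
$$T(\varphi^s\gamma)=\varphi^s\Bigl[\,s\,\frac{hE(\varphi)}{\varphi}\,\gamma+hE(\gamma)-\Lambda\gamma\Bigr], \tag{8}$$
where the bracket is a polynomial because $\varphi\mid hE(\varphi)$. Therefore $s\le\mu-t<\mu$. We show that the bracket is not divisible by $\varphi$; then $T(G_{N-4t})$ has $\varphi$-order exactly $s$, and $s=\mu-t$ as claimed. We use (7) for $\Lambda$.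

* $\varphi=u$ (so $\mu=k$): $h\equiv0$ and $hE(u)/u=wE(u)$. The bracket is $\equiv(s-\mu)\,wE(u)\,\gamma\pmod u$, which is nonzero since $s<\mu$, $wE(u)\not\equiv0$ and $\gamma\not\equiv0$.
* $\varphi=w$ (so $\mu=l$): in the same way, the bracket is $\equiv(s-\mu)\,uE(w)\,\gamma\not\equiv0\pmod w$.
* $\varphi=x$ (so $\mu=i$): $\gamma\equiv\text{const}\cdot y^{n-s}$ with a nonzero constant. Since $E(x)\equiv0$, $E$ respects congruence modulo $x$; with $E(y)\equiv-y^2$ and $h\equiv-y^2$ we get $hE(\gamma)\equiv(n-s)y^3\gamma$. Also $hE(x)/x=2h(x-2y)\equiv4y^3$. So the bracket is $\equiv\bigl(4s+(n-s)-(N+3\mu)\bigr)y^3\gamma=\bigl(3(s-\mu)-4t\bigr)y^3\gamma\pmod x$, and the number $3(s-\mu)-4t$ is negative.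
* $\varphi=y$ (so $\mu=j$): $\gamma\equiv\text{const}\cdot x^{n-s}$ with a nonzero constant. Since $E(y)\equiv0$, $E(x)\equiv2x^2$ and $h\equiv x^2$, we get $hE(\gamma)\equiv2(n-s)x^3\gamma$. Also $hE(y)/y=h(2x-y)\equiv2x^3$. So the bracket is $\equiv\bigl(2s+2(n-s)-2N\bigr)x^3\gamma=-8t\,x^3\gamma\not\equiv0\pmod y$.

This proves the claim.

**Step 5 (all multiplicities are equal).** The claim now determines $G_N$ and $G_{N-4}$ up to scalars. With $t=\mu$ it says $G_{N-4\mu}\ne0$, so $N\ge4\mu$ for each $\mu\in\{i,j,k,l\}$. As $N=i+j+k+l$, all four are equal to $\kappa:=N/4\ge1$. Put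
$$P=xyuw=xyh=x^3y-xy^3 .$$
Then $G_N=cP^\kappa$ with $c\ne0$. By the claim with $t=1$, $G_{N-4}$ is a nonzero form of degree $4\kappa-4$ and is divisible by $P^{\kappa-1}$. So $G_{N-4}=bP^{\kappa-1}$ with $b\in K^*$.

**Step 6 (contradiction).** One instance of (5) is left to be violated, the one with $t=1$. Let $\Lambda_1=hE(P)/P$. By the first equation of (5), $\Lambda=\kappa\Lambda_1$. Therefore
$$T(bP^{\kappa-1})=b\bigl((\kappa-1)-\kappa\bigr)\Lambda_1P^{\kappa-1}=-b\Lambda_1P^{\kappa-1},\qquad-v(cP^\kappa)=-c\kappa P^{\kappa-1}v(P),$$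
and (5) gives
$$b\,\Lambda_1=c\kappa\,v(P). \tag{9}$$
Compute both cubic forms. By (6) with $i=j=k=l=1$,
$$\Lambda_1=h(4x-5y)+wE(u)+uE(w)=h(4x-5y)+E(h).$$
Here $h(4x-5y)=4x^3-5x^2y-4xy^2+5y^3$ and $E(h)=2xE(x)-2yE(y)=4x^3-8x^2y-4xy^2+2y^3$, so
$$\Lambda_1=8x^3-13x^2y-8xy^2+7y^3 .$$
On the other side,
$$v(P)=2(3x^2y-y^3)-(x^3-3xy^2)=-x^3+6x^2y+3xy^2-2y^3 .$$
These are not proportional: the determinant of the coefficients of $x^3$ and $x^2y$ is $8\cdot6-(-13)(-1)=35\ne0$. Since $b$ and $c\kappa$ are nonzero, (9) is impossible. $\square$

By Lemma 6, the identity $(Dx,Dy)=(1)$ and Proposition 7, $D$ is simple over $\overline K$, hence over $K$. Together with Corollary 5 this proves **Theorem A**. $\blacksquare$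

## Adding variables: $D_k(z_j)=(x+j)z_j+1$

To reach $n$ variables we adjoin $z_1,\dots,z_k$. The choice of $D_k(z_j)$ has to avoid some traps. With $D_1(z_1)=1$ the image contains $1$. With $D_1(z_1)=z_1+1$ the ideal $(z_1+1)$ is stable. With the same multiplier twice, $z_1\mapsto xz_1+1$ and $z_2\mapsto xz_2+1$, the difference is mapped to $x(z_1-z_2)$, and $(z_1-z_2)$ is stable. The multipliers $x+j$ are nonconstant and distinct. The tool for simplicity is Shamsuddin's criterion, with proof.

**Lemma 8 (Shamsuddin's criterion).** Let $d$ be a simple derivation of a commutative $\mathbb Q$-algebra $R$ (no $d$-stable ideals other than $0,R$). Extend $d$ to $R[z]$ by $\tilde d(z)=rz+g$ with $r,g\in R$. If no $f\in R$ satisfies $d(f)=rf+g$, then $\tilde d$ is simple.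

*Proof.* Let $J\ne0$ be a $\tilde d$-stable ideal, and let $m$ be the least $z$-degree of a nonzero element of $J$.

**Step 1 (a monic element of least degree).** The $z^m$-coefficients of the elements of $J$ of degree $\le m$ form a nonzero ideal of $R$. It is $d$-stable: if $\theta=cz^m+\cdots\in J$ has degree $\le m$, then $\tilde d(cz^m)=d(c)z^m+mcz^{m-1}(rz+g)$, and $\tilde d$ does not raise the degree of the lower terms; so $\tilde d\theta-mr\theta\in J$ has degree $\le m$ and $z^m$-coefficient $d(c)$. As $d$ is simple, this ideal is $R$. Hence $J$ contains some $\theta=z^m+c\,z^{m-1}+\cdots$. If $m=0$, then $1\in J$ and $J=R[z]$.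

**Step 2 (excluding $m\ge1$).** Let $m\ge1$. We show that $\theta$ would give a solution of $d(f)=rf+g$. By the computation above, $\tilde d\theta-mr\theta\in J$ has $z^m$-coefficient $d(1)=0$, so degree $<m$, so it is $0$. Its $z^{m-1}$-coefficient is $mg+d(c)+(m-1)rc-mrc$. Hence $d(c)=rc-mg$, and $f=-c/m$ satisfies $d(f)=-\frac{rc}{m}+g=rf+g$, a contradiction. $\square$

For $\nu\in\mathbb N^k$ put $|\nu|=\sum_j\nu_j$ and $r_\nu=\sum_j\nu_j(x+j)=|\nu|x+\sum_jj\nu_j$, and let $\epsilon_j$ be the $j$-th unit vector. For $f\in K[x,y]$ the product rule gives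
$$D_k(fz^\nu)=\bigl((D+r_\nu)f\bigr)z^\nu+\sum_j\nu_jf\,z^{\nu-\epsilon_j}, \tag{10}$$
and the last sum has total $z$-degree $|\nu|-1$. So on the part of highest $z$-degree, $D_k$ acts coefficientwise through the operators $D+r_\nu$, which Lemma 2 and Corollary 5 control. In particular:

**Observation.** For every *nonzero* $q\in K[x,y]$ with $\deg q\le2$ the operator $D+q$ is injective on $K[x,y]$. For nonconstant $f$ the degree of $(D+q)f$ is at least $4$ by Lemma 2(ii), and for a constant $c\neq0$ we have $(D+q)c=qc\ne0$.

*Proof of Theorem B: simplicity.* We use induction on $k$; the case $k=0$ is Theorem A. Let $D_k$ be simple. We apply Lemma 8 to $R=R_k$, $z=z_{k+1}$, $r=x+k+1$, $g=1$. So we have to show that no $f=\sum f_\nu z^\nu\in R_k$ satisfies $D_kf=(x+k+1)f+1$. Suppose one does. Clearly $f\ne0$; let $\rho$ be its total $z$-degree.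

**Step 1 ($\rho\ge1$ is impossible).** Compare the coefficients of $z^\nu$ with $|\nu|=\rho$. By (10), terms of lower $z$-degree do not contribute, and neither does the constant $1$. So $(D+q)f_\nu=0$ with
$$q=r_\nu-(x+k+1)=(\rho-1)x+\sum_jj\nu_j-(k+1).$$
This $q$ is nonzero: clearly if $\rho\ge2$; and if $\rho=1$, then $\nu=\epsilon_j$ for some $j\le k$ and $q=j-(k+1)\ne0$. By the Observation, $f_\nu=0$ for all $|\nu|=\rho$, contradicting the choice of $\rho$.

**Step 2 ($\rho=0$ is impossible).** Now $f\in K[x,y]$ and $(D-(x+k+1))f=1$. If $f$ is nonconstant, the left side has degree at least $4$ by Lemma 2(ii). If $f=c$ is constant, the equation reads $-(x+k+1)c=1$. Both are impossible.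

So $D_{k+1}$ is simple. $\square$

*Proof of Theorem B: powers.* Let $0\ne a\in R_k$. Order the $z$-monomials by total degree, then lexicographically. Let $z^\nu$ be the largest $z$-monomial of $a$, with coefficient $0\ne a_\nu\in K[x,y]$. This order is compatible with multiplication, so the largest $z$-monomial of $a^p$ is $z^{p\nu}$, with coefficient $a_\nu^p$. Suppose $a^p=D_kf$ with $p$ prime, $f=\sum f_\mu z^\mu$ of total $z$-degree $\rho$.

**Step 1 ($\rho=p|\nu|$).** We compare total $z$-degrees. If $\rho\ge1$, then by (10) the part of $D_kf$ of $z$-degree $\rho$ is $\sum_{|\mu|=\rho}\bigl((D+r_\mu)f_\mu\bigr)z^\mu$. Some $f_\mu$ with $|\mu|=\rho$ is nonzero, and $r_\mu=\rho x+\cdots$ is nonzero of degree $1$, so by the Observation this part is nonzero. Hence $\rho=p|\nu|$. If $\rho=0$, then $D_kf=Df\in K[x,y]$ and $p|\nu|=0$ as well.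

**Step 2 (the case $\nu=0$).** Here the problem is that of Theorem A: $a\in K[x,y]$, $\rho=0$, so $f\in K[x,y]$ and $a^p=Df$. By Corollary 5 only finitely many $p$ occur.

**Step 3 (the case $\nu\ne0$).** Here the extra $q$ in Corollary 5 is used. We have $\rho=p|\nu|\ge1$, and comparing coefficients of $z^{p\nu}$ gives
$$a_\nu^p=(D+q)f_{p\nu},\qquad q=r_{p\nu}=p|\nu|x+p\sum_jj\nu_j,$$
with $q$ of degree exactly $1$. If $f_{p\nu}$ is a constant $c$, then $c\ne0$ and $a_\nu^p=cq$ has degree $1$, impossible since the degree of $a_\nu^p$ is divisible by $p\ge2$. If $f_{p\nu}$ is nonconstant, Corollary 5 applied to $a_\nu$ shows that only finitely many $p$ occur; it does not matter that $q$ varies with $p$, because the exceptional primes there do not depend on $q$.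

So $a^p\in\operatorname{Im}D_k$ for only finitely many primes $p$, and the Mathieu–Zhao property of $\operatorname{Im}D_k$ and of all its $K$-subspaces follows as explained after the statement of Theorem B. This proves **Theorem B**. $\blacksquare$

Taking $a=1$, where $1^p=1$ for every prime $p$, we see that $1\notin\operatorname{Im}D_k$, so Proposition 1 does not apply to $D_k$. For every $n\ge2$ and every $K$ of characteristic $0$, the derivation $D_{n-2}$ is simple, has integer coefficients, and its image is a Mathieu–Zhao space; this image contains no nonzero element all of whose (large) powers lie in it.
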